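# Slicing bipartite mediangle graphs along their hyperplanes

## A three-dimensional cell and its slice

Take the 24 words obtained by permuting the letters $1,2,3,4$, and join two words when they differ by exchanging two consecutive letters. Call this graph $P$; it is the graph of the permutohedron. Every word has three neighbors. Each edge reverses the order of exactly one pair of letters, and, by bubble sort, the distance between two words is the number of pairs that occur in different order.

At the word $1234$ we may choose two of the three possible exchanges and perform them repeatedly. Exchanging in the first three places gives a hexagon, exchanging in the last three places gives a hexagon, and exchanging in places $1,2$ and $3,4$ gives a square. The same holds at every word, so $P$ is covered by hexagons and squares, as a polyhedral surface would be.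

Now slice. Look only at the edges of $P$ that reverse the pair $12$. There are six of them, one for each arrangement of the three symbols $[12],3,4$; for instance $[12]34$ stands for the edge between $1234$ and $2134$. Join two of these edges when they are opposite edges of one of our hexagons or squares. For example $[12]34$ and $[12]43$ are opposite in the square $1234,2134,2143,1243$, and $[12]34$ and $3[12]4$ are opposite in the hexagon on the words ending in $4$. The result is
$$[12]34,\quad 3[12]4,\quad 34[12],\quad 43[12],\quad 4[12]3,\quad [12]43,$$
a cycle of length six. A three-dimensional cell, sliced along one of its hyperplanes, gives a cycle.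

The object on which these notes turn is such a cell placed in the corner of an interval. Let $z,u$ be vertices of a graph and let $x_1,x_2,x_3$ be neighbors of $z$ that are closer to $u$. A corner cell is a convex subgraph $H$ contained in the union of the shortest $z$–$u$ paths, containing $z,x_1,x_2,x_3$, in which $z$ has no further neighbors, and which is "three-dimensional" in the sense that it is the tope graph of an oriented matroid of rank $3$. We shall prove that in a bipartite mediangle graph corner cells always exist. Slicing them answers a question of Victor Chepoi, Anthony Genevois and Kolja Knauer ("Cell structure of mediangle graphs", arXiv:2505.23293, 2025): is a hyperplane of a bipartite mediangle graph, seen as a graph in its own right, again mediangle? The answer is yes.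

## Mediangle graphs, $\Theta$-classes and zone graphs

All graphs are simple, and $d$ is the shortest-path distance. A geodesic is a shortest path, and $I(x,y)$ is the set of vertices on geodesics from $x$ to $y$. A subgraph is convex if it contains every geodesic between any two of its vertices; in particular it is an induced subgraph, and distances in it are those of the whole graph. A convex cycle in a bipartite graph has even length $2m\ge 4$, and every vertex $v$ on it has an opposite vertex $\bar v$ at distance $m$; every vertex of the cycle lies in $I(v,\bar v)$. Likewise every edge has an opposite edge.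

**Definition (bipartite mediangle graph).** This is a connected bipartite graph $G$ with two properties.

(1) Let $z,u$ be vertices and let $x,y$ be two distinct neighbors of $z$ that are closer to $u$ than $z$ is. Then there is a convex cycle $C$ of $G$ through the edges $zx$ and $zy$ such that $\bar z$, the vertex opposite to $z$ in $C$, lies in $I(x,u)$ and in $I(y,u)$.

(2) The intersection of any two distinct convex cycles of $G$ is empty, a vertex, or an edge.

The last condition in (1) can be replaced by $\bar z\in I(z,u)$. If $C$ has length $2m$ and $\bar z\in I(x,u)$, then $d(\bar z,u)=d(x,u)-(m-1)=d(z,u)-m$, so $\bar z\in I(z,u)$. Conversely, if $\bar z\in I(z,u)$, follow a geodesic from $z$ through $x$ to $\bar z$ along $C$ and then a geodesic to $u$; this is a geodesic, so $\bar z\in I(x,u)$, and likewise for $y$. In either form, concatenating geodesics gives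
$$C\subseteq I(z,\bar z)\subseteq I(z,u). \tag{3}$$

**Lemma 1.** *A nonempty convex subgraph $K$ of a bipartite mediangle graph $G$ is bipartite mediangle.*

*Proof.* $K$ is connected and bipartite with the distances of $G$. A convex cycle of $K$ is convex in $G$, because geodesics of $G$ between its vertices stay in $K$. So (2) passes to $K$. If $z,u,x,y$ in (1) lie in $K$, the cycle $C$ found in $G$ satisfies $C\subseteq I(z,u)\subseteq K$ by (3), so it is a convex cycle of $K$. $\square$

A partial cube is a graph that embeds isometrically in a hypercube. On its edges the Djoković–Winkler relation is: $ab\,\Theta\,cd$ iff $d(a,c)+d(b,d)\ne d(a,d)+d(b,c)$. In hypercube coordinates, each edge changes exactly one coordinate, and two edges are related by $\Theta$ iff they change the same one. Indeed, suppose $ab$ changes $e$ and $cd$ changes $f$. If $e=f$ and $a,c$ agree at $e$, the two sums are $2d(a,c)$ and $2d(a,c)+2$. If $e\neq f$, then $d(a,c)-d(a,d)=\pm1$ depends only on the $f$-coordinate of $a$, which is that of $b$, so it equals $d(b,c)-d(b,d)$, and the sums agree. Hence $\Theta$-classes correspond to coordinates, and each class has two sides. Write $\operatorname{Sep}(v,w)$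 for the set of classes separating $v$ from $w$. Then $d(v,w)=|\operatorname{Sep}(v,w)|$; a geodesic crosses each class at most once and crosses exactly the classes separating its ends; each side is convex. Since $\operatorname{Sep}(v,t)$ is the symmetric difference of $\operatorname{Sep}(v,w)$ and $\operatorname{Sep}(w,t)$,
$$w\in I(v,t)\iff \operatorname{Sep}(v,w)\subseteq\operatorname{Sep}(v,t). \tag{4}$$

It is known that every bipartite mediangle graph is a partial cube, and that it is the tope graph of a (finitary, simple) complex of oriented matroids $\mathcal M$ whose elements $e$ correspond bijectively to the $\Theta$-classes $E_e$, the hyperplanes of $G$. We quote this; complexes of oriented matroids are recalled below, in the finite case, which is the only case in which we compute with them.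

**Definition (zone graph).** The vertices of $Z_e$ are the edges of $G$ in $E_e$. Two of them are adjacent iff they are opposite edges of a common convex cycle of $G$.

The graph $Z_e$ is the tope graph, up to simplification, of the contraction $\mathcal M/e$.

**Main Theorem.** *For every bipartite mediangle graph $G$ (finite or infinite) and every $\Theta$-class $E_e$ of $G$, the zone graph $Z_e$ is a bipartite mediangle graph.*

So tope graphs of single-element contractions are mediangle. Since $Z_e$ is bipartite mediangle, the theorem applies to it again, so iterated zone graphs (iterated contractions) are mediangle as well.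

## Small zone graphs, and three cycles at one vertex

A tree is mediangle: no vertex has two neighbors closer to $u$. Each $\Theta$-class is one edge, and $Z_e$ is one vertex. An even cycle of length at least $4$ is mediangle, since two neighbors of $z$ are closer to $u$ only for $u=\bar z$; each $\Theta$-class is a pair of opposite edges and $Z_e=K_2$. In the hypercube $Q_n$, a convex cycle through $x,z,y$ contains both common neighbors of $x$ and $y$, so it is a square; both (1) and (2) are immediate, and $Z_e=Q_{n-1}$.

The graph $P$ is mediangle too. The hexagons and squares described above are convex: each is an intersection of sides of $\Theta$-classes, for example "all of $1,2,3$ before $4$", or "$1,2$ before $3,4$". For (1), relabel so that $z=1234$. A neighbor is closer to $u$ iff its reversed pair is reversed in $u$. If $12$ and $34$ are reversed in $u$, then the opposite vertex $2143$ of the square is in $I(z,u)$ by (4). If $12$ and $23$ are reversed in $u$, then $3$ precedes $2$ and $2$ precedes $1$, so $13$ is reversed as well, and $3214\in I(z,u)$. The pairs $23,34$ are treated in the same way. For (2), let $C$ be any convex cycle, $z\in C$, and $x,y$ the neighbors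 of $z$ on $C$. They are closer to $\bar z$, so the hexagon or square $D$ through $x,z,y$ lies in $I(z,\bar z)\subseteq C$, and $D=C$. So a convex cycle is determined by two consecutive edges. An intersection of two convex cycles is convex, hence connected; if it had three vertices, it would contain two consecutive edges and the cycles would coincide.

Not every natural partial cube qualifies. Remove the vertex $111$ from $Q_3$, and take $z=100$, $u=011$. The neighbors $110$ and $101$ of $z$ are both closer to $u$. A cycle through $110,100,101$ in the remaining graph is either the hexagon avoiding $000$, which is not convex since $000\in I(100,001)$, or it passes through $000$. In the latter case $000$ is a third neighbor of $100$ on the cycle, so the cycle is not induced, hence not convex. So (1) fails.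

Here is the direct attempt at (1) for $Z_e$. Let $\zeta=zz'$ and $\upsilon=uu'$ be in $E_e$, with $z,u$ on the same side. Let $\xi,\eta$ be neighbors of $\zeta$ closer to $\upsilon$, so that $\zeta,\xi$ are opposite in a convex cycle $C_1$ and $\zeta,\eta$ in $C_2$. Let $x,y$ be the neighbors of $z$, other than $z'$, on $C_1$ and $C_2$. It is tempting to apply (1) in $G$ to $z$ and $x,y$, get a convex cycle $C_3$, and move its opposite vertex across $E_e$ to get $\bar\zeta$. In $Q_n$ this works. In $P$ it does not. Take $e=12$, $\zeta=[12]34$, $\upsilon=43[12]$, $\xi=3[12]4$, $\eta=[12]43$. Then $z=1234$, $x=1324$, $y=1243$, and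
$$C_3:\quad 1234,\ 1324,\ 1342,\ 1432,\ 1423,\ 1243.$$
Its opposite vertex $1432$ is on no edge of $E_{12}$; only $1234$ and $1243$ are. The required $\bar\zeta$ is $43[12]$, far from all three cycles at $z$. Axiom (1) supplies cycles through two edges at a time, and nothing in it says that cycles found successively along the hyperplane close up to one convex cycle of $Z_e$. What is missing is a single object containing $C_1$, $C_2$ and $C_3$.

The way around is to notice that $z',x,y$ are *three* neighbors of $z$ closer to $u'$, and to look for a corner cell containing all three. To build it we need sign vectors.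

## Complexes of oriented matroids

Let $E$ be finite and $L\subseteq\{+,-,0\}^E$ nonempty. For sign vectors $X,Y$ put $X^0=\{e:X_e=0\}$, $\operatorname{supp}X=E\setminus X^0$, $\operatorname{Sep}(X,Y)=\{e: X_eY_e=-\}$. The composition $X\circ Y$ equals $X$ on $\operatorname{supp}X$ and $Y$ on $X^0$. We write $X\le Y$ if $Y$ equals $X$ on $\operatorname{supp}X$.

**Definition (COM).** Following Bandelt–Chepoi–Knauer, $L$ is a complex of oriented matroids (COM) if the following hold.

(FS) $X\circ(-Y)\in L$ for all $X,Y\in L$.

(SE) For $X,Y\in L$ and $e\in\operatorname{Sep}(X,Y)$ there is $Z\in L$ with $Z_e=0$ and $Z_f=(X\circ Y)_f$ for all $f\notin\operatorname{Sep}(X,Y)$.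

$L$ is *simple* if every element takes all values $+,-,0$ on $L$, and for $e\ne f$ the product $X_eX_f$ takes both values $+,-$.

Applying (FS) twice, $X\circ Y=X\circ(-(X\circ(-Y)))\in L$. Using (SE) is called eliminating $e$ between $X$ and $Y$. Elements of $L$ are covectors; those with full support are topes.

*Example.* Let $L$ be the vectors in $\{+,-,0\}^3$ having at least one entry $-$. (FS) holds because the composition keeps the minus sign of $X$. For (SE), if $X$ or $Y$ has a $-$ outside $\operatorname{Sep}(X,Y)$, then so has $X\circ Y$ there. Otherwise $X$ has a $-$ at some $f\in\operatorname{Sep}(X,Y)$ and $Y$ at some $f'\in\operatorname{Sep}(X,Y)$ with $f'\neq f$; one of $f,f'$ is not $e$, and we may put $Z=-$ there. So $L$ is a simple COM. Its topes are the seven vertices of $Q_3$ other than $+++$: this is the cube minus a vertex again.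

The restriction $L|_A$ and the contraction $L/e=\{X|_{E\setminus e}:X\in L,\ X_e=0\}$ are COMs. For the restriction, lift two vectors to $L$ and restrict what the axioms give. For the contraction, $e$ is not in the separator of two vectors vanishing at $e$, so the vectors supplied by the axioms vanish at $e$ too. Restrictions of simple COMs are simple, and $(L|_A)/e=(L/e)|_{A\setminus e}$ for $e\in A$.

A COM is an oriented matroid (OM) iff $0\in L$; then $L=-L$, by (FS) with $X=0$.

If $L$ is simple, composing covectors produces topes. Topes of $L|_A$ are the restrictions of topes of $L$: lift and compose with a tope. The tope graph $G(L)$ joins topes that differ in exactly one element.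

**Distances in the tope graph.** *For simple $L$, $d(T,T')=|\operatorname{Sep}(T,T')|$.* It suffices to find, when $|\operatorname{Sep}(T,T')|\ge2$, a tope other than $T,T'$ that agrees with $T$ off $S=\operatorname{Sep}(T,T')$, and then to induct. Let $Z$ come from eliminating $e\in S$ between $T,T'$; so $Z=T$ off $S$. If $Z_f=T_f$ for some $f\in S$, take $Z\circ(-T)$, which is $-T$ at $e$ and $T$ at $f$. If $Z_f=-T_f$ for some $f\in S$, take $Z\circ T$. If $Z=0$ on $S$, choose $f\in S\setminus e$ and, by simplicity, $Y\in L$ with $Y_eY_f=-T_eT_f$. Then $Z\circ Y\circ T$ works, because $T'_eT'_f=T_eT_f$.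

So $G(L)$ is a connected bipartite partial cube, its $\Theta$-class $E_e$ consists of the edges whose ends differ at $e$ (we say they cross $e$), and (4) holds with the two meanings of $\operatorname{Sep}$ identified. If an edge $TT'$ crosses $e$, then (SE) gives its *edge covector* $V\in L$: $V_e=0$ and $V=T$ elsewhere.

The following facts about an oriented matroid $N$ are in Björner–Las Vergnas–Sturmfels–White–Ziegler, *Oriented Matroids*, Ch. 4.

(O1) The flats of the underlying matroid are the zero sets of covectors. The map $X\mapsto X^0$ from covectors to flats reverses order and preserves covers, the rank of $X$ in the covector poset is $r(N)-r(X^0)$, and the maximal covectors are the topes.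

(O2) $r(N/e)=r(N)-1$ if $e$ is not a loop.

(O3) A simple OM of rank $2$ on $n\ge2$ elements has tope graph the cycle $C_{2n}$.

In particular, $B$ spans $N$ iff only $0$ vanishes on $B$; and $B$ is independent iff for each $b\in B$ some covector vanishes on $B\setminus b$ but not at $b$.

## Convex cycles are faces

Until the section on infinite graphs, $L$ is a finite simple COM and $G=G(L)$. For $X\in L$, the face $F(X)$ is the set of topes $T\ge X$, and also the subgraph it induces.

A vertex set $Q$ is *gated* if each vertex $v$ has a gate $g\in Q$, meaning $g\in I(v,q)$ for all $q\in Q$. Gated sets are convex: if $v\in I(q,q')$ with $q,q'\in Q$ and $g$ is the gate of $v$, then $d(q,q')=d(v,q)+d(v,q')=2d(v,g)+d(g,q)+d(g,q')\ge2d(v,g)+d(q,q')$, so $v=g$.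

**Lemma 2.** *$F(X)$ is gated, hence convex, with gate $X\circ T$ for $T$. Restriction to $X^0$ is an isomorphism from $F(X)$ onto the tope graph of the simple OM $L|_{X^0}$. If $e\ne f$ are in $X^0$, all four sign pairs on $(e,f)$ occur on $F(X)$; so $F(X)$ has at least four topes if $|X^0|\ge2$.*

*Proof.* Let $T'\in F(X)$. On $\operatorname{supp}X$, $T'$ agrees with $X\circ T$; on $X^0$, $T$ agrees with $X\circ T$. So $\operatorname{Sep}(T,T')$ is the disjoint union of $\operatorname{Sep}(T,X\circ T)\subseteq\operatorname{supp}X$ and $\operatorname{Sep}(X\circ T,T')\subseteq X^0$, and $X\circ T\in I(T,T')$. Restriction to $X^0$ is onto the topes of $L|_{X^0}$, since $X\circ T$ and $T$ agree on $X^0$. It is injective and preserves separators, since members of $F(X)$ agree off $X^0$. $L|_{X^0}$ is simple and contains $0=X|_{X^0}$. For $e\neq f$ in $X^0$, simplicity gives covectors of $L|_{X^0}$ with both products on $(e,f)$, symmetry gives their negatives, and composing with topes gives topes with all four sign pairs. $\square$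

**Lemma 3.** *A nonempty gated subset $Q$ of an even cycle of length $2m\ge4$ is a vertex, an edge, or the whole cycle.*

*Proof.* Suppose $Q$ is proper and $|Q|\ge3$. Being convex, $Q$ is a path $p_0,\dots,p_l$ with $l\ge2$, and $l\le m-1$, since otherwise it contains an antipodal pair and hence everything. Let $v$ be antipodal to $p_1$. Then $d(v,p_0)=m-1$ and $d(v,p_j)=m-j+1$ for $j\ge1$. If the gate of $v$ is $p_j$ with $j\ge1$, then $d(v,p_j)+d(p_j,p_0)=m+1\ne d(v,p_0)$. If it is $p_0$, then $d(v,p_0)+d(p_0,p_2)=m+1\ne m-1=d(v,p_2)$. Both contradict the definition of a gate. $\square$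

**Lemma 4.** *Every convex cycle $C$ of $G$ equals $F(Y)$ for some $Y\in L$, where $Y^0$ is the set of elements crossed by $C$. Each of these is crossed by exactly two edges of $C$, which are opposite, and $\operatorname{Sep}(v,\bar v)=Y^0$ for $v\in C$.*

*Proof.* Let $s_1,\dots,s_{2m}$ be the elements crossed in cyclic order. $m$ consecutive edges of $C$ form a geodesic, so they cross distinct elements, and two complementary windows of length $m$ cross the same set, the separator of an antipodal pair. So $s_{i+m}\in\{s_i,\dots,s_{i+m-1}\}$ but $s_{i+m}\notin\{s_{i+1},\dots,s_{i+m-1}\}$, whence $s_{i+m}=s_i$. Let $S$ be the set of crossed elements. Then $|S|=m$, and $S=\operatorname{Sep}(v,\bar v)$ for each $v\in C$.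

Fix $v\in C$. Then $C$ is the set of all topes $T$ agreeing with $v$ off $S$: such $T$ satisfy $\operatorname{Sep}(v,T)\subseteq\operatorname{Sep}(v,\bar v)$, so $T\in I(v,\bar v)\subseteq C$. The two edges of $C$ crossing $e\in S$ have edge covectors that vanish at $e$, are opposite on $S\setminus e\ne\emptyset$, and equal $v$ off $S$. Eliminating some $f\in S\setminus e$ gives $Z\in L$ with $Z_e=Z_f=0$ and $Z=v$ off $S$. Then $F(Z)\subseteq C$ is gated and has at least four topes, so $F(Z)=C$ by Lemma 3. Elements of $Z^0$ take both signs on $F(Z)$ and all others are constant there, so $Z^0=S$. Put $Y=Z$. $\square$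

**Lemma 5.** *(a) If $F(Y)$ is a convex cycle and $U\in L$ vanishes on two distinct elements of $Y^0$, then $U$ vanishes on $Y^0$. (b) $G$ satisfies (2).*

*Proof.* (a) $W=U|_{Y^0}$ is a covector of $L|_{Y^0}$, whose tope graph is a cycle. The face of $W$ there is gated with at least four topes, so it contains every tope of $L|_{Y^0}$ by Lemma 3. Every element of $Y^0$ takes both signs on these topes, so $W=0$.

(b) Let $C$ and $C'=F(X)$ be distinct convex cycles that meet. For $v\in C$ and all $t\in C\cap C'$, the gate $X\circ v$ of $v$ in $F(X)$ lies in $I(v,t)\subseteq C$. So $X\circ v\in C\cap C'$ is a gate of $v$ in $C\cap C'$, and $C\cap C'$ is gated in $C$. By Lemma 3 it is a vertex, an edge, or $C$. In the last case $C\subseteq C'$, and a cycle contained in a cycle is equal to it; this is excluded. $\square$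

Lemma 5(a) will be used constantly: a covector that vanishes at two elements of a convex cycle swallows the cycle.

**Lemma 6.** *Let $N$ be a simple OM, $T$ a tope, and $B_T$ the set of elements crossed by edges at $T$. Then $T$ is the only tope agreeing with $T$ on $B_T$, and $0$ is the only covector vanishing on $B_T$.*

*Proof.* A geodesic from $T$ to a tope $T'\ne T$ starts by crossing some $b\in B_T$, so $T'_b\ne T_b$. If $Y$ vanishes on $B_T$, then $Y\circ T$ and $-(Y\circ(-T))$ are topes agreeing with $T$ on $B_T$, so $Y\circ T=T$ and $Y\circ(-T)=-T$. Hence $Y\le T$ and $Y\le-T$, so $Y=0$. $\square$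

**Lemma 7.** *If $N$ is a simple OM with $G(N)$ mediangle, any two neighbors of a tope $T$ lie together with $T$ on a unique convex cycle.*

*Proof.* All neighbors of $T$ are closer to $-T$ than $T$ is. Apply (1) with $z=T$, $u=-T$. Uniqueness is (2). $\square$

## The zone graph as a tope graph

This section realizes $Z_e$ as the tope graph of an explicit simple COM. This gives connectedness, bipartiteness and (2) for free, and translates distances in $Z_e$ into separators.

Fix $e\in E$. If $V\in L$ has zero set $\{e\}$, then $F(V)\cong G(L|_{\{e\}})$ is a single edge crossing $e$, and $V$ is its edge covector. So topes of $L/e$ correspond bijectively to edges in $E_e$. Write $V_\zeta$ for the edge covector of $\zeta\in E_e$. We regard covectors of $L/e$ as elements of $L$ vanishing at $e$. If $X\in L$ with $X_e=0$ and $V$ is a tope of $L/e$, then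
$$X\circ V\ \text{ and }\ X\circ(-V)\ \text{ are topes of } L/e. \tag{5}$$

**Definition (constant, parallel).** An element $f\ne e$ is constant if it has the same sign on all topes of $L/e$. Non-constant $f,g$ are parallel if $V_fV_g$ is the same for all topes $V$ of $L/e$; this is an equivalence relation.

*Examples.* Take the path with topes $(-,-),(+,-),(+,+)$ on elements $e,f$; its COM has the further covectors $(0,-)$ and $(+,0)$. Here $f$ is constant for $e$: the only tope of $L/e$ is $f\mapsto -$. In $P$, whose elements are the six pairs of letters (its COM is the set of sign vectors of the planes $t_i=t_j$), take $e=12$. In each word $[12]34$, etc., letters $1$ and $2$ are on the same side of $3$, so $13$ and $23$ are parallel. The classes are $\{13,23\},\{14,24\},\{34\}$.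

**Lemma 8.** *Let $X\in L$ with $X_e=0$. A constant $f$ has $X_f$ equal to its constant sign. If $f,g$ are parallel with constant product $c\in\{+,-\}$, then $X_g=cX_f$; in particular, $X_f=0$ iff $X_g=0$.*

*Proof.* Let $V$ be a tope of $L/e$ and use (5). If $f$ is constant and $X_f=0$, then $X\circ V$ and $X\circ(-V)$ differ at $f$, a contradiction; so $X_f\ne0$, and $X\circ V$ shows that $X_f$ is the constant sign. If $f,g$ are parallel and $X_f=0\ne X_g$, then the product at $f,g$ differs for $X\circ V$ and $X\circ(-V)$, a contradiction. If both are nonzero, $X\circ V$ shows $X_fX_g=c$. $\square$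

Choose one representative in each parallel class of non-constant elements, and let $L_e$ be the restriction of $L/e$ to the representatives. It is a COM. It is simple: a non-constant $f$ takes both signs, it takes the value $0$ by eliminating $f$ between two topes of $L/e$ with opposite signs at $f$, and for two representatives, being non-parallel, the product takes both signs. (If there are no non-constant elements, $L_e$ has empty ground set and one tope.) By Lemma 8, the restriction map $L/e\to L_e$ is a bijection that preserves and reflects $\le$. By the same argument:

(6) If $A\ni e$ is such that every $f\in A\setminus e$ is non-constant, and $R\subseteq A\setminus e$ contains a member of the parallel class of each $f\in A\setminus e$, then restriction $(L/e)|_{A\setminus e}\to(L/e)|_R$ is an isomorphism of posets.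

So topes of $L_e$ correspond to edges in $E_e$. For $\zeta=zz'$, $\upsilon=uu'$ in $E_e$, with $z,u$ on the same side of $e$, put
$$\operatorname{Sep}(\zeta,\upsilon)=\operatorname{Sep}(V_\zeta,V_\upsilon)=\operatorname{Sep}(z,u). \tag{7}$$
It contains no constant element, and it contains both or neither of two parallel elements. So it is a union of parallel classes, and $d_{G(L_e)}(\zeta,\upsilon)$ is the number of these classes.

**Lemma 9.** *$Z_e=G(L_e)$. If $\zeta,\xi$ are opposite edges, crossing $e$, of a convex cycle $F(Y)$, then $\operatorname{Sep}(\zeta,\xi)=Y^0\setminus e$ is one parallel class. If $L$ is an OM of rank $k\ge2$, then $L_e$ is a simple OM of rank $k-1$.*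

*Proof.* **Adjacent in $Z_e$ implies adjacent in $G(L_e)$.** Let $\zeta,\xi$ be opposite in $F(Y)$, crossing $e$. By Lemma 4, $\operatorname{Sep}(\zeta,\xi)=Y^0\setminus e\ne\emptyset$, and $V_\xi=-V_\zeta$ on $Y^0$. Let $V$ be any tope of $L/e$, as a vector of $L$ with zero set $\{e\}$. Then $V|_{Y^0}$ is a covector of $L|_{Y^0}$ with zero set $\{e\}$, so its face is an edge crossing $e$ in the cycle $G(L|_{Y^0})\cong F(Y)$. There are only two such edges, coming from $\zeta$ and $\xi$, so $V|_{Y^0}=\pm V_\zeta|_{Y^0}$. Hence the elements of $Y^0\setminus e$ are mutually parallel, and they are non-constant because $V_\zeta$ and $V_\xi$ differ there. Since $\operatorname{Sep}(\zeta,\xi)$ is a union of classes, it is exactly one class.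

**Adjacent in $G(L_e)$ implies adjacent in $Z_e$.** Let $\operatorname{Sep}(\zeta,\xi)=P$ be one class. Eliminate some $f\in P$ between $V_\zeta$ and $V_\xi$; we get $W\in L$ with $W_e=W_f=0$ and $W=V_\zeta$ off $P\cup e$. By Lemma 8, $W=0$ on $P$, so $W^0=P\cup e$. Again by Lemma 8, the vectors of $L/e$ restricted to $P$ are determined up to sign unless zero, so $(L|_{W^0})/e=(L/e)|_P=\{0,\pm V_\zeta|_P\}$, an OM of rank $1$. By (O2) the simple OM $L|_{W^0}$ has rank $2$, so by (O3) and Lemma 2, $F(W)$ is a convex cycle. It contains $\zeta$ and $\xi$, which agree with $W$ off $P\cup e$. These are its only two edges crossing $e$, and they are opposite by Lemma 4.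

**Rank.** If $L$ is an OM of rank $k$, then $L/e\ni0$ is an OM of rank $k-1$ by (O2). $L_e$ contains $0$, so it is an OM, and its covector poset is isomorphic to that of $L/e$; so its rank is $k-1$. $\square$

## Degrees in rank three

The construction of the corner cell needs to know that a three-dimensional cell has no vertex of degree more than three. Consider

**Statement $S_k$.** *If $N$ is a finite simple OM of rank $k$ with $G(N)$ mediangle, then every tope of $N$ has exactly $k$ neighbors.*

**Lemma 10.** *Let $N$ be a finite simple OM with $G(N)$ mediangle and $TT'$ an edge crossing $e$. Then $\deg_{G(N)}(T)=1+\deg_{Z_e}(TT')$. Consequently $S_2$ and $S_3$ hold.*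

*Proof.* By Lemma 7, sending $y$ to the convex cycle through $T',T,y$ is a bijection from neighbors $y\ne T'$ of $T$ to convex cycles through $TT'$. Sending such a cycle to its edge opposite to $TT'$ is injective, because by (2) distinct convex cycles do not share two edges; and its image is the set of neighbors of $TT'$ in $Z_e$, by the definition of $Z_e$ and Lemma 4. This proves the formula.

For $k=2$, $G(N)$ is a cycle. For $k=3$, $Z_e=G(N_e)$ with $N_e$ a simple OM of rank $2$ by Lemma 9, so $Z_e$ is a cycle and $\deg T=1+2$. $\square$

## Building a cell in the corner of an interval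

Now comes the central construction. The Main Theorem uses only $k=3$, but the induction step reads the same for all $k$.

**Statement $A_k$ ($k\ge2$).** *Let $L$ be a finite simple COM with $G=G(L)$ mediangle, $z,u$ topes, $x_1,\dots,x_k$ distinct neighbors of $z$ closer to $u$ than $z$, with $zx_i$ crossing $a_i$, and $B=\{a_1,\dots,a_k\}$. Then there is $X\in L$ with $X\le z$ such that, for $A:=X^0$:*

*(i) $B\subseteq A\subseteq\operatorname{Sep}(z,u)$;*

*(ii) the OM $L|_A$ has rank $k$, and $L|_B=\{0,+,-\}^B$;*

*(iii) the neighbors of $z$ in $F(X)$ are exactly $x_1,\dots,x_k$.*

The corner cell is $F(X)$. It lies in $I(z,u)$ by (i) and (4). Some hypothesis beyond "COM" is needed: in the cube minus $111$, the vertex $z=100$ has three neighbors closer to $u=011$, but a covector vanishing on all three elements does not exist.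

**Fill-in remark.** *If a COM on $B$ contains $\{+,-\}^B$, it equals $\{0,+,-\}^B$.* Induct on the number of zeros. If $Y_f=0$, let $Y^+,Y^-$ be $Y$ with $Y_f$ replaced by $+,-$; they are in the COM and separated only by $f$, so eliminating $f$ gives $Y$.

**$A_2$ holds.** Let $C=F(Y)$ be the convex cycle from (1) for $z,u,x_1,x_2$ (Lemma 4), and put $X=Y$. Then $Y\le z$ and $B\subseteq Y^0$. Since $\bar z\in I(z,u)$ by (3), $Y^0=\operatorname{Sep}(z,\bar z)\subseteq\operatorname{Sep}(z,u)$. By Lemma 5(a) the zero sets of covectors of $L|_{Y^0}$ are among $\emptyset$, singletons, and $Y^0$; singletons occur as zero sets of edge covectors, so the rank is $2$. All four sign pairs on $B$ occur by Lemma 2, so $L|_B=\{0,+,-\}^B$ by the fill-in remark. Finally, $z$ has exactly the two neighbors $x_1,x_2$ on the cycle.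

**Proposition 11.** *For $k\ge3$, $A_{k-1}$ and $S_k$ imply $A_k$. In particular $A_3$ holds.*

*Proof.* Change signs on some elements so that $z=(+,\dots,+)$; then $u_{a_i}=-$ for all $i$.

**Step 1: all sign patterns occur on $B$, that is, $L|_B=\{0,+,-\}^B$.** This makes $B$ look like the corner of a $k$-dimensional cell. Fix $j$ and apply $A_{k-1}$ to $z,u$ and the $x_i$ with $i\ne j$. We get $X_j\le z$ vanishing on $B\setminus a_j$. It does not vanish at $a_j$: otherwise $x_j$, which differs from $z$ only at $a_j$, would satisfy $x_j\ge X_j$ and be an additional neighbor of $z$ in $F(X_j)$, against (iii). So $X_j$ is $+$ at $a_j$. Given $\sigma\in\{+,-\}^{B\setminus a_j}$, (ii) of $A_{k-1}$ gives $Y\in L$ with $Y|_{B\setminus a_j}=\sigma$. Then $X_j\circ Y$ restricts to $\sigma$ on $B\setminus a_j$ and is $+$ at $a_j$. Varying $j$, every full sign pattern on $B$ with at least one $+$ lies in $L|_B$. The all-minus pattern is $u|_B$. The fill-in remark finishes the step.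

**Step 2: a cell of the right shape exists somewhere.** By Step 1 some covectors of $L$ vanish on $B$. Let $X^*$ be a composition of all of them, in any order, and put $A:=(X^*)^0$. This is the intersection of their zero sets, so $B\subseteq A$ and every covector of $L$ vanishing on $B$ vanishes on $A$. Let $N:=L|_A$; it is simple and contains $0=X^*|_A$, so it is an OM. Only $0\in N$ vanishes on $B$, so $B$ spans $N$. Since $N|_B=\{0,+,-\}^B$, for each $b\in B$ some covector vanishes on $B\setminus b$ but not at $b$, so $B$ is independent. Hence $r(N)=k$. By Lemma 2, $G(N)\cong F(X^*)$ is a convex subgraph of $G$, so it is mediangle by Lemma 1. By $S_k$ every tope of $N$ has exactly $k$ neighbors.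

We are not finished, because $X^*\le z$ may fail: the cell $F(X^*)$ has the right shape, but it may be in the wrong place. For instance, in $L=\{+,-,0\}^4$ with $z=++++$ and $B=\{1,2,3\}$, the covectors vanishing on $B$ are $0000,000+,000-$, and $X^*$ may be $000-$. The remaining steps show that a copy of the cell is also present at $z$.

**Step 3: $u=-z$ on $A$.** This says that $u$ looks like the antipode of $z$ to the cell, and gives $A\subseteq\operatorname{Sep}(z,u)$. The topes $z|_A$ and $x_i|_A$ of $N$ differ exactly in $a_i$, so the $x_i|_A$ are $k$ distinct neighbors of $z|_A$, hence all of them. So $B$ is exactly the set of elements crossed at $z|_A$ in $G(N)$. By Lemma 6, $z|_A$ is the only tope of $N$ that is $+$ on $B$. But $-u|_A$ is a tope of $N$ that is $+$ on $B$. So $-u|_A=z|_A$.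

**Step 4: every tope of the cell has a copy at $z$.** For $Y\in N$ let $\widehat Y$ be the vector equal to $Y$ on $A$ and to $z$ off $A$. We claim $\widehat T\in L$ for every tope $T$ of $N$. We prove, by induction on $d(z|_A,T)$ in $G(N)$,

$P(T)$: $\widehat T\in L$, and $\widehat{T'}\in L$ for every neighbor $T'$ of $T$ in $G(N)$.

$P(z|_A)$ holds: the hat of $z|_A$ is $z$, its neighbors are the $x_i|_A$ by Step 3, and their hats are the $x_i$.

Let $T\ne z|_A$. Some neighbor $V'$ of $T$ is closer to $z|_A$, and $P(V')$ gives $\widehat T\in L$. Let $T'$ be a neighbor of $T$. If $T'$ is closer to $z|_A$ than $T$, then $\widehat{T'}\in L$ by $P(T')$.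

Otherwise $T'\ne V'$. By Lemmas 7 and 4 there is a convex cycle $D=F_N(W)$ of $G(N)$ through $V',T,T'$, where $F_N$ denotes faces in $N$. Let $V_0=W\circ z|_A$ be the gate of $z|_A$ in $D$. Then
$$d(z|_A,V_0)\le d(z|_A,V')<d(z|_A,T),$$
so $P(V_0)$ holds. We now copy the whole cycle $D$, starting at $V_0$. Let $g,g'\in W^0$ be the two elements crossed by the edges of $D$ at $V_0$; they are distinct. By $P(V_0)$, the vector $\widehat{V_0}$ and the hats of the two neighbors of $V_0$ on $D$ are topes of $L$. On $W^0\subseteq A$, $V_0$ agrees with $z$, and $u=-z$ on $A$ by Step 3. So $\widehat{V_0}$ differs from $u$ at $g$ and at $g'$, and these two neighbors of $\widehat{V_0}$ are closer to $u$. By (1) in $G$ and Lemma 4 there is a convex cycle $D'=F(Y)$ of $G$ through $\widehat{V_0}$ and the two neighbors, with $g,g'\in Y^0$. As $X^*$ vanishes on $A\ni g,g'$, Lemma 5(a) gives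
$$Y^0\subseteq(X^*)^0=A.$$
So all vertices of $D'$ agree with $\widehat{V_0}$, hence with $z$, off $A$.

Restriction to $A$ maps $D'=F(Y)$ into $F_N(Y|_A)$. By Lemma 2, restriction to $Y^0$ identifies both sets with the topes of $L|_{Y^0}=N|_{Y^0}$, so the map is a bijection and an isomorphism. Hence $D'|_A=F_N(Y|_A)$ is a convex cycle of $G(N)$. It shares $V_0$ and two neighbors of $V_0$ with $D$, so $D'|_A=D$ by (2) in $G(N)$. Since $T'\in D$, some vertex of $D'$ restricts to $T'$; it agrees with $z$ off $A$, so it is $\widehat{T'}$. Thus $\widehat{T'}\in L$, and $P(T)$ is proved.

**Step 5: every covector of the cell has a copy at $z$, that is, $\widehat Y\in L$ for all $Y\in N$.** Use downward induction on the rank of $Y$ in the covector poset of $N$; topes are done in Step 4. Let $Y$ be a non-tope. Then some $U\in N$ covers $Y$. Put $U'=Y\circ(-U)\in N$. It agrees with $U$ on $\operatorname{supp}Y$, is $-U$ on $Y^0$, and has the same zero set, hence the same rank, as $U$. So $\widehat U,\widehat{U'}\in L$, and $\operatorname{Sep}(\widehat U,\widehat{U'})=Y^0\setminus U^0\ne\emptyset$. Eliminating an element $g$ of this set gives a vector of $L$ that is $0$ at $g$, equal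 to $z$ off $A$, equal to $Y$ on $\operatorname{supp}Y$, and $0$ on $U^0$. It has the form $\widehat W$ with $W\in N$ and $U^0\subsetneq W^0\subseteq Y^0$. By (O1) the flat $Y^0$ covers the flat $U^0$, so $W^0=Y^0$ and $W=Y$. So $\widehat Y\in L$.

**Step 6: the corner cell.** Put $X:=\widehat0\in L$. It is $0$ on $A$ and $z$ off $A$, so $X\le z$ and $X^0=A$. (i) holds by Steps 2 and 3, and (ii) by Steps 1 and 2. For (iii), the $x_i$ differ from $z$ only at $a_i\in A$, so they lie in $F(X)$; and $F(X)\cong G(N)$ has exactly $k$ neighbors of $z$. This proves $A_k$. Since $A_2$ and $S_3$ hold, $A_3$ holds. $\square$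

## Slicing the corner cell

**Theorem 12.** *If $L$ is a finite simple COM with $G(L)$ mediangle, then $Z_e$ is bipartite mediangle for every $e\in E$.*

*Proof.* By Lemma 9, $Z_e=G(L_e)$ with $L_e$ a simple COM. So $Z_e$ is connected and bipartite, and (2) is Lemma 5(b) for $L_e$. It remains to prove (1). Let $\zeta=zz'$ and $\upsilon=uu'$ be in $E_e$, with $z,u$ on the same side of $e$, and let $\xi\ne\eta$ be neighbors of $\zeta$ in $Z_e$ closer to $\upsilon$.

**Step 1: from two neighbors of $\zeta$ to three neighbors of $z$.** The edges $\zeta,\xi$ are opposite in a convex cycle $C_1=F(Y_1)$, and $\zeta,\eta$ in $C_2=F(Y_2)$. By Lemma 9, $P_1=Y_1^0\setminus e=\operatorname{Sep}(\zeta,\xi)$ and $P_2=Y_2^0\setminus e=\operatorname{Sep}(\zeta,\eta)$ are parallel classes. They are distinct since $\xi\ne\eta$, hence disjoint. Since $\xi$ and $\eta$ are closer to $\upsilon$, $P_1,P_2\subseteq\operatorname{Sep}(\zeta,\upsilon)=\operatorname{Sep}(z,u)$. Let $x$, respectively $y$, be the neighbor of $z$ other than $z'$ on $C_1$, respectively $C_2$, and let $zx$ cross $a$ and $zy$ cross $b$. The edges $zz'$ and $zx$ of $C_1$ are not opposite, so $a\ne e$ and $a\in P_1$ by Lemma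 4; likewise $b\in P_2$. So $e,a,b$ are distinct, and all lie in $\operatorname{Sep}(z,u')=\operatorname{Sep}(z,u)\cup\{e\}$. So $z',x,y$ are three distinct neighbors of $z$ closer to $u'$.

**Step 2: the corner cell contains both cycles.** Apply $A_3$ to $z$, $u'$ and $z',x,y$. We get $X\in L$ with $X\le z$, $e,a,b\in A:=X^0\subseteq\operatorname{Sep}(z,u')$, and $N:=L|_A$ of rank $3$. Since $X$ vanishes on $e,a\in Y_1^0$ and on $e,b\in Y_2^0$, Lemma 5(a) gives $Y_1^0,Y_2^0\subseteq A$.

**Step 3: the slice is a convex cycle of $Z_e$.** Since $X_e=0$, $X$ restricts to a covector of $L_e$; its zero set $R$ is the set of representatives lying in $A\setminus e$. By Lemma 8, every $f\in A\setminus e$ is non-constant, because $X_f=0$, and its whole parallel class lies in $A\setminus e$. So (6) applies: the covector poset of $L_e|_R=(L/e)|_R$ is isomorphic to that of $(L/e)|_{A\setminus e}=N/e$, an OM of rank $3-1=2$. Moreover, $L_e|_R$ contains $0$ and is simple, being a restriction of $L_e$. So it is a simple OM of rank $2$, and $|R|\ge2$ since $P_1,P_2\subseteq A$. By Lemma 2 for $L_e$ and (O3), the face $\Gamma$ of $L_e$ given by $X$ is a convex cycle of $Z_e$ of length $2|R|\ge4$.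

It contains $\zeta$, because $X\le z$ and $X_e=0$ give $X\le V_\zeta$. It contains $\xi$ and $\eta$, because they differ from $\zeta$ only on $P_1,P_2\subseteq A$. As $\Gamma$ is induced, it passes through the edges $\zeta\xi$ and $\zeta\eta$ of $Z_e$.

**Step 4: the opposite vertex points toward $\upsilon$.** Let $\bar\zeta$ be opposite to $\zeta$ in $\Gamma$, and take separators in $L_e$, that is, on representatives. By Lemma 4, $\operatorname{Sep}(\zeta,\bar\zeta)=R$. Since $A\setminus e\subseteq\operatorname{Sep}(z,u)$, $R\subseteq\operatorname{Sep}(\zeta,\upsilon)$. If $p$ is the representative of $P_1$, then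
$$\operatorname{Sep}(\xi,\bar\zeta)=R\setminus p\subseteq\operatorname{Sep}(\zeta,\upsilon)\setminus p=\operatorname{Sep}(\xi,\upsilon),$$
so $\bar\zeta\in I(\xi,\upsilon)$ by (4). In the same way $\bar\zeta\in I(\eta,\upsilon)$. This is (1). $\square$

In the example in $P$ on which the direct attempt broke down, the three elements are $e=12$, $a=23$, $b=34$. A covector $X$ vanishing on all three vanishes on $C_1$ and on $C_3$ by Lemma 5(a), so at $13$ and $24$, and then also at $14$, because it vanishes at $12$ and $24$, two elements of the hexagon on $\{1,2,4\}$. So $A$ consists of all six pairs, $R$ has three elements, and $\Gamma$ is the full hexagon of $[12]34$, with opposite vertex $43[12]$.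

## Passing to infinite graphs

Now let $G$ be any bipartite mediangle graph. The plan is to exhaust $G$ by finite convex subgraphs $K$, apply Theorem 12 to each, and check that the graphs $Z_e(K)$ sit convexly in $Z_e(G)$.

*Proof of the Main Theorem.* **Step 1: every finite vertex set $M$ lies in a finite convex subgraph.** Only finitely many $\Theta$-classes separate two vertices of $M$. Consider the vertices not separated from $M$ by any other $\Theta$-class. They form an intersection of sides, hence a convex set containing $M$. It is finite, because its members are determined by their sides with respect to finitely many classes. So the convex hull of $M$ is finite.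

**Step 2: the finite pieces.** Let $K\subseteq G$ be a finite convex subgraph containing an edge of $E_e$. By Lemma 1 it is bipartite mediangle, so by the quoted theorem it is the tope graph of a finite simple COM whose elements are its $\Theta$-classes. Since $K$ is isometric in $G$, the relation $\Theta$ of $K$ is the restriction of that of $G$. So the $\Theta$-classes of $K$ are the nonempty traces of those of $G$, and we identify them with the $\Theta$-classes of $G$ meeting $K$. The classes separating two vertices of $K$ are then the same in $K$ and in $G$. By Theorem 12, the zone graph $Z_e(K)$ is bipartite mediangle.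

**Step 3: $Z_e(K)$ is an induced subgraph of $Z_e(G)$, and of $Z_e(K')$ for every finite convex $K'\supseteq K$.** Convex cycles of $K$ are convex in $G$, so adjacency in $Z_e(K)$ implies adjacency in $Z_e(G)$. Conversely, let $zz',uu'\in E_e$ be edges of $K$ that are opposite in a convex cycle $C$ of $G$, with $z,u$ on the same side of $E_e$. The geodesic along $C$ from $z$ through $z'$ to the antipode of $z$ crosses $E_e$ exactly once, so the antipode is on the other side from $z$. It is an end of the edge opposite to $zz'$, so it is $u'$. Hence $C\subseteq I(z,u')\subseteq K$, and $zz',uu'$ are adjacent in $Z_e(K)$. The same argument works with $K'$ in place of $G$.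

**Step 4: $Z_e(K)$ is isometric in $Z_e(G)$, and $Z_e(G)$ is connected.** Let $K\subseteq K'$ be as above and $\varepsilon_0,\dots,\varepsilon_m$ a geodesic of $Z_e(K)$. Let $S_i$ be the set of $\Theta$-classes other than $E_e$ that separate $\varepsilon_{i-1}$ from $\varepsilon_i$, comparing ends on the same side. By Lemma 9 for $K$, each $S_i$ is a parallel class of $K$; since a geodesic of the tope graph $Z_e(K)$ crosses each element at most once, the $S_i$ are distinct, hence disjoint, and their union is the set of classes separating $\varepsilon_0$ from $\varepsilon_m$. Consecutive $\varepsilon_i$ are adjacent in $Z_e(K')$ too, so by Lemma 9 for $K'$ each $S_i$ is also a full parallel class of $K'$. By (7) and the sentence following it, applied to $K'$, $d_{Z_e(K')}(\varepsilon_0,\varepsilon_m)=m$. So $Z_e(K)$ is isometric in $Z_e(K')$.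

Any two edges of $E_e$ lie in some $K$, and $Z_e(K)$ is connected, so $Z_e(G)$ is connected. A finite path of $Z_e(G)$ with ends in $Z_e(K)$ lies in $Z_e(K')$ for some $K'\supseteq K$, namely the convex hull of $K$ and all ends of edges on the path; so it is at least as long as the distance of its ends in $Z_e(K')$, which is their distance in $Z_e(K)$. So $Z_e(K)$ is isometric in $Z_e(G)$.

**Step 5: $Z_e(K)$ is convex in $Z_e(G)$.** Let $\kappa$ lie on a geodesic of $Z_e(G)$ between $\varepsilon,\eta\in E_e\cap K$. Take $K'\supseteq K$ such that $Z_e(K')$ contains the geodesic. By (4) for the tope graph $Z_e(K')$, and since separators are unions of parallel classes, $\operatorname{Sep}(\varepsilon,\kappa)\subseteq\operatorname{Sep}(\varepsilon,\eta)$. So on each side of $E_e$ the end of $\kappa$ lies on a geodesic of $G$ between the ends of $\varepsilon$ and $\eta$, hence in $K$. So $\kappa\in Z_e(K)$. As $Z_e(K)$ is induced, it is convex in $Z_e(G)$.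

**Step 6: the axioms.** For (1), let $\zeta,\upsilon,\xi,\eta$ be given in $Z_e(G)$, and let $K$ be the convex hull of the ends of these four edges. Distances and adjacencies among them agree in $Z_e(K)$ and $Z_e(G)$. The cycle provided by (1) in $Z_e(K)$ is convex in $Z_e(K)$, hence in $Z_e(G)$, and it has the required property there. For (2), given two distinct convex cycles of $Z_e(G)$, choose $K$ containing the ends of all edges of $G$ that are vertices of these cycles. The cycles are convex in $Z_e(K)$, and (2) in $Z_e(K)$ applies. Finally, every cycle of $Z_e(G)$ lies in some $Z_e(K)$, so it is even, and $Z_e(G)$ is bipartite. $\square$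

## Cells of every rank and simplicial oriented matroids

This section is not needed for the Main Theorem. It records what the same lemmas give in rank $k$.

**Theorem 13.** *$S_k$ and $A_k$ hold for all $k\ge2$. Hence, in any bipartite mediangle graph $G$: if $x_1,\dots,x_k$ $(k\ge1)$ are distinct neighbors of $z$ closer to $u$, there is a finite convex subgraph $H\subseteq I(z,u)$ containing $z,x_1,\dots,x_k$ which is the tope graph of a simple OM of rank $k$ all of whose topes have exactly $k$ neighbors.*

*Proof.* $S_2,S_3$ are Lemma 10. For $k\ge4$ let $N$ be as in $S_k$. By Theorem 12 and Lemma 9, $Z_e=G(N_e)$ is mediangle and $N_e$ is a simple OM of rank $k-1$. By $S_{k-1}$ all degrees of $Z_e$ are $k-1$, so $\deg T=k$ by Lemma 10. Then $A_k$ follows from $A_2$ and Proposition 11 by induction.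

For the second part with $k=1$, take the edge $zx_1$ as $H$. For $k\ge2$ pass to the finite convex hull of $z,u$, which contains the $x_i$ and is the tope graph of a finite simple COM $L$. Put $H=F(X)$ with $X$ from $A_k$. By (i) and (4), $H\subseteq I(z,u)$. Since $H\cong G(L|_A)$ is convex, it is mediangle, and $S_k$ applies to $L|_A$. $\square$

**Lemma 14.** *Let $N$ be a simple OM of rank $r\ge2$ and $T$ a tope with exactly $r$ neighbors, crossing $B_T=\{b_1,\dots,b_r\}$. Then any two neighbors of $T$ lie with $T$ on a convex cycle $F(Y)$ of $G(N)$; if they cross $b_1,b_2$, one can take $Y$ such that the elements crossed at $T$ in $F(Y)$ are exactly $b_1,b_2$.*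

*Proof.* By Lemma 6, $B_T$ spans $N$, so it is a basis. For each $b\in B_T$ some covector vanishes on $B_T\setminus b$ but not at $b$; taking negatives and compositions, $N|_{B_T}=\{0,+,-\}^{B_T}$. Choose $Y\in N$ with $Y_{b_1}=Y_{b_2}=0$ and $Y_{b_i}=T_{b_i}$ for $i>2$. Then $Y\circ T$ agrees with $T$ on $B_T$, so $Y\circ T=T$ by Lemma 6, and $Y\le T$. The neighbors of $T$ in $F(Y)$ are those crossing elements of $B_T\cap Y^0=\{b_1,b_2\}$. By Lemma 6 for $N|_{Y^0}$, $\{b_1,b_2\}$ spans $N|_{Y^0}$, which is simple with at least two elements; so its rank is $2$, and $F(Y)$ is a convex cycle. $\square$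

**Theorem 15.** *(a) For a finite simple OM $N$ of rank $r\ge2$: $G(N)$ is mediangle iff $N$ is simplicial, that is, every tope has exactly $r$ neighbors.*

*(b) For a finite simple COM $L$: $G(L)$ is mediangle iff for all topes $z\ne u$, with $B$ the set of all elements of $\operatorname{Sep}(z,u)$ crossed by edges at $z$, there is $X\in L$, $X\le z$, with $B\subseteq X^0\subseteq\operatorname{Sep}(z,u)$ and $r(L|_{X^0})=|B|$.*

*Proof.* In all cases (2) is Lemma 5(b), so only (1) is at stake.

(b) "$\Rightarrow$": $|B|\ge1$, since a geodesic from $z$ to $u$ has a first edge. If $|B|=1$ take the edge covector; otherwise use $A_k$ with $k=|B|$. "$\Leftarrow$": let $x,y$ be neighbors of $z$ closer to $u$, crossing $b_1,b_2\in B$, and let $X$ be as given. Since $B\subseteq X^0\subseteq\operatorname{Sep}(z,u)$, the neighbors of $z$ in $F(X)$ are exactly those through $B$. So $z|_{X^0}$ has exactly $r(L|_{X^0})$ neighbors, and Lemma 14 gives a convex cycle $C\subseteq F(X)$ through $z,x,y$; it is convex in $G(L)$ since $F(X)$ is. Its crossed set $S$ lies in $X^0\subseteq\operatorname{Sep}(z,u)$, so $\bar z\in I(z,u)$ by (4), which is the equivalent form of (1).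

(a) "$\Rightarrow$" is $S_r$. "$\Leftarrow$": let $x,y$ be neighbors of $z$ closer to $u$, crossing $b_1,b_2$, and let $F(Y)$ be the cycle of Lemma 14 with $T=z$. The tope $-u|_{Y^0}$ of $N|_{Y^0}$ agrees with $z$ on $\{b_1,b_2\}$, the set of elements crossed at $z$ in $F(Y)$. By Lemma 6 for $N|_{Y^0}$, $-u=z$ on $Y^0$. So $Y^0\subseteq\operatorname{Sep}(z,u)$, and $\bar z\in I(z,u)$ as before. $\square$

## Four planes in general position

The converse of the Main Theorem fails: all zone graphs being mediangle does not imply that $G$ is mediangle. Let $N$ be the OM of four planes in general position through $0\in\mathbb R^3$. On the unit sphere they are four great circles, meeting pairwise in $12$ points, no three circles through one point. Each circle is cut by the other three into $6$ arcs, so there are $24$ arcs, and Euler's formula gives $2-12+24=14$ regions. So $G(N)$ has $14$ vertices and $24$ edges, one for each arc, and average degree $48/14\ne3$. Since $N$ is a simple OM of rank $3$, $S_3$ shows that $G(N)$ is not mediangle.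

Each $Z_e$, however, is the tope graph of the OM that the other three planes induce on the plane $e$, where they are three distinct lines: a simple OM of rank $2$ on three elements. So $Z_e=C_6$, which is mediangle.
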